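\title{The $p$-adic completion of the absolute integral closure is integrally closed}

\begin{abstract}
Let $(R,\mathfrak m)$ be an excellent Henselian local domain of mixed characteristic $(0,p)$, for instance a complete Noetherian local domain, and let $R^+$ be its absolute integral closure. We prove that the $p$-adic completion $\widehat{R^+}$ is an integral domain that is integrally closed in its fraction field. A fraction $h$ integral over $\widehat{R^+}$ is close, at every valuation where it is defined, to one of finitely many elements of $R^+$. Izumi's theorem, used as a Harnack inequality, shows that the choice of this element is locally constant on a suitable blow-up, and Scholze's almost acyclicity theorem for perfectoid spaces glues the local choices.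
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix a prime $p$. Let $(R,\mathfrak m)$ be a Noetherian local domain of mixed characteristic $(0,p)$, that is, the fraction field $K$ has characteristic $0$ and $R/\mathfrak m$ has characteristic $p$. The \emph{absolute integral closure} $R^+$ is the integral closure of $R$ in an algebraic closure $\overline K$ of $K$. Every monic polynomial over $R^+$ splits into linear factors over $R^+$; in particular $R^+$ is integrally closed in its fraction field $\overline K$. We study how much of this survives in the $p$-adic completion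
\[
\widehat{R^+}=\varprojlim_n R^+/p^nR^+ .
\]

Let $B$ be a domain and $h\in\operatorname{Frac}B$. Then $h$ is \emph{integral} over $B$ if it is a root of a monic polynomial over $B$, and \emph{almost integral} if there is $0\neq D\in B$ with $Dh^j\in B$ for all $j\ge0$. Integral elements are almost integral. The domain $B$ is \emph{integrally closed} (resp.\ \emph{completely integrally closed}) in its fraction field if it contains all integral (resp.\ almost integral) elements. For Noetherian $B$ the two notions agree, but $\widehat{R^+}$ is far from Noetherian.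

Suppose that $R$ is complete. It is known, by Heitmann, that $\widehat{R^+}$ is an integral domain. It is also known that $\widehat{R^+}$ is completely integrally closed in $\widehat{R^+}\otimes_{R^+}\overline K$, and that it is completely integrally closed in its own fraction field if and only if $\dim R=1$. This leaves the following problem, which comes from the paper of Heitmann and Ma \cite{HM}.

\medskip
\noindent\emph{Let $(R,\mathfrak m)$ be a Noetherian complete local domain of mixed characteristic $(0,p)$ with $\dim R\ge2$. Is $\widehat{R^+}$ integrally closed in its fraction field?}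
\medskip

The answer is yes. Complete Noetherian local rings are excellent and Henselian, so it follows from our main result.

\begin{theorem}\label{thm:main}
Let $(R,\mathfrak m)$ be an excellent Henselian local domain of mixed characteristic $(0,p)$, of any dimension. Then $A:=\widehat{R^+}$ is an integral domain and is integrally closed in its fraction field.
\end{theorem}

For $R$ complete of dimension at least $2$, the result quoted above shows that ``integrally closed'' cannot be strengthened to ``completely integrally closed''.

In dimension one the theorem can be seen at once. The integral closure of $R$ in a finite extension of $K$ is then a one-dimensional normal Noetherian local domain, hence a discrete valuation ring. So $R^+$ is a valuation ring of $\overline K$ with value group in $\mathbb Q$, and $A$ is the valuation ring of the completed field. This case, and the fact that excellent normal local rings have normal completions, suggest a positive answer in general. Two things make one hesitate. First, the fraction field of $A$ can be strictly larger than $A\otimes_{R^+}\overline K$ (Example~\ref{ex:bad}),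 so denominators cannot be taken from $R^+$. Second, when $R$ is complete of dimension at least $2$ there are fractions $h\notin A$ all of whose powers have a common denominator, so a proof must extract from an integral equation more than the boundedness of the powers of $h$.

What it extracts is a finite alternative. We regard elements of $A$ as functions on a set $\mathcal V$ of real valuations $w$, with $w(a)$ playing the role of an order of vanishing (Section~\ref{sec:val}). Let $h=f/g$ be a root of a monic $P\in A[T]$ of degree $d$. Approximate $P$ by a monic polynomial over $R^+$; it has roots $\alpha_1,\dots,\alpha_d\in R^+$, and at every $w$ with $w(g)<\infty$ the function $h$ is close to some $\alpha_i$. The index $i$ depends on $w$, and the whole proof consists in controlling this dependence.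
\begin{itemize}
\item The \emph{Separation Lemma} (Section~\ref{sec:sep}) says that on a local ring where the approximants fall into well separated clusters, the cluster chosen by $w$ is constant, provided it is constant on the extensions of a single divisorial valuation. The tool is Izumi's theorem (Section~\ref{sec:div}).
\item The proviso is supplied by the \emph{almost invariance} of $h$ under small Galois groups (Section~\ref{sec:inv}), itself an application of the Separation Lemma.
\item Consequently $h$ is congruent modulo $p^m$ to an element of $R^+$ locally on a blow-up (Section~\ref{sec:local}).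
\item The local approximants are glued on the perfectoid space $\operatorname{Spa}(A[1/p],A)$, at the cost of one factor of $p$ (Section~\ref{sec:glue}). Letting $m\to\infty$ puts $h$ in $A[1/p]$, where integral closedness is easy (Section~\ref{sec:end}).
\end{itemize}
Example~\ref{ex:quad} shows the mechanism for a quadratic equation over $\mathbb Z_p[[t]]$.

\section{Elements of $A$ as functions on a set of valuations}\label{sec:val}

From now on $R$ is as in Theorem~\ref{thm:main} and $A=\widehat{R^+}$.

\subsection{Standard facts}
A \emph{real valuation} of a field $F$ is a map $v\colon F\to\mathbb R\cup\{\infty\}$ with $v(xy)=v(x)+v(y)$, $v(x+y)\ge\min(v(x),v(y))$, and $v(x)=\infty$ only for $x=0$. If $v\ge0$ on a subring $O$, its \emph{center} on $O$ is the prime $\{c\in O:v(c)>0\}$. Residue fields are written $\kappa(v)$, $\kappa(\mathfrak q)$, $\kappa(z)$. We use the following.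
\begin{itemize}
\item[(F1)] Localizations of excellent rings and finitely generated algebras over them are excellent. Excellent rings are universally catenary. The integral closure of an excellent domain in a finite extension of its fraction field is a finite module. The completion of an excellent normal local ring is normal; in particular such a ring is \emph{analytically irreducible}, i.e.\ its completion is a domain.
\item[(F2)] A finite algebra over a Henselian local ring is a finite product of Henselian local rings.
\item[(F3)] (Dimension formula, birational case.) Let $O$ be a universally catenary Noetherian domain, $B\supset O$ a finitely generated $O$-algebra inside $\operatorname{Frac}O$, $\mathfrak Q$ a prime of $B$ and $\mathfrak q=\mathfrak Q\cap O$. Then $\operatorname{ht}\mathfrak Q+\operatorname{tr.deg}_{\kappa(\mathfrak q)}\kappa(\mathfrak Q)=\operatorname{ht}\mathfrak q$.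
\item[(F4)] A normal Noetherian domain is the intersection of its localizations at height one primes, and these are discrete valuation rings (DVRs).
\item[(F5)] A real valuation $v$ of a subfield $L\supset K$ of $\overline K$ extends to $\overline K$, all extensions are real valuations, and $\operatorname{Gal}(\overline K/L)$ permutes them transitively by $w\mapsto w\circ\sigma$. We write $w|v$ for ``$w$ is an extension of $v$ to $\overline K$''. If $v\ge0$ on a ring, then $w\ge0$ on its integral closure.
\item[(F6)] A real valuation of $F$ that is nonnegative on a DVR $O$ with fraction field $F$ and positive on its maximal ideal is a positive multiple of the valuation of $O$.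
\end{itemize}

\subsection{The rings $R_L$, $R^+$ and $A$}
``Finite $L$'' always means a finite extension $L/K$ inside $\overline K$. Let $R_L=R^+\cap L$ be the integral closure of $R$ in $L$ and $G_L=\operatorname{Gal}(\overline K/L)$. By (F1), $R_L$ is finite over $R$ and excellent; by (F2) it is local, being a domain. So $R_L$ is an excellent normal local domain; its maximal ideal $\mathfrak m_L$ contains $p$. The union $R^+=\bigcup_LR_L$ is local.

The ring $R^+$ is $p$-adically separated: if $x\in L$ lies in $p^nR^+$ for all $n$, then $x/p^n\in R^+\cap L=R_L$ for all $n$, and $x=0$ by Krull's intersection theorem. Hence $R^+\subset A$. As for any completion along a finitely generated ideal, $A/p^nA=R^+/p^nR^+$ and $A$ is $p$-adically complete and separated. It is $p$-torsion free: if $pa=0$ and $a\equiv a_n\bmod p^nA$ with $a_n\in R^+$, then $pa_n\in p^nR^+$, so $a_n\in p^{n-1}R^+$ and $a\in p^{n-1}A$ for all $n$. The group $G_K$ acts on $R^+$, hence on $A$.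

\subsection{The set $\mathcal V$}
Let $\mathcal V$ be the set of real valuations $w$ of $\overline K$ with $w\ge0$ on $R^+$ and $w(p)=1$. For a subring $O\subset\overline K$ put $\mathcal V(O)=\{w\in\mathcal V: w\ge0\text{ on }O\}$. If $v$ is a real valuation of a finite $L$ with $v\ge0$ on $R_L$ and $v(p)=1$, then all $w|v$ lie in $\mathcal V$ by (F5).

Let $w\in\mathcal V$, let $C_w$ be the completion of $\overline K$ for $w$ and $\mathcal O_w$ its valuation ring. Since $p^n\mathcal O_w=\{w\ge n\}$, the ring $\mathcal O_w$ is $p$-adically complete, and $R^+\to\mathcal O_w$ extends to a homomorphism $\varphi_w\colon A\to\mathcal O_w$, ``evaluation at $w$''. Put $w(a)=w(\varphi_w(a))\in[0,\infty]$. This function is multiplicative and ultrametric on $A$, and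
\begin{equation}\label{eq:approx}
a\equiv a'\bmod p^NA\quad\Longrightarrow\quad\min(w(a),N)=\min(w(a'),N).
\end{equation}
The new feature is that $w(a)=\infty$ may hold for $a\ne0$: the set $\{w=\infty\}=\ker\varphi_w$ is a prime ideal of $A$ that meets $R^+$ only in $0$. The map $\varphi_w$ extends to the localization of $A$ at this prime, with values in $C_w$. Thus $w(x/y)=w(x)-w(y)\in(-\infty,\infty]$ is defined whenever $w(y)<\infty$, and it is multiplicative and ultrametric on such fractions. This applies in particular to $A[1/c]$ for $0\ne c\in R^+$. Once $A$ is known to be a domain (Proposition~\ref{prop:domain}), the localization is a subring of $\operatorname{Frac}A$.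

For $\sigma\in G_K$ we have $w\sigma:=w\circ\sigma\in\mathcal V$. The identity $(w\sigma)(a)=w(\sigma a)$ holds for all $a\in A$ by \eqref{eq:approx}, since $a\equiv a_N$ implies $\sigma a\equiv\sigma a_N$ modulo $p^NA$; it then holds for fractions $x/y$ with $w(\sigma y)<\infty$.

\begin{example}\label{ex:bad}
Let $R=\mathbb Z_p[[t]]$. Let $\mathbb C_p$ be the completion of $\overline{\mathbb Q}_p$, with valuation $v_p$, and choose $\tau\in\mathbb C_p\setminus\overline{\mathbb Q}_p$ with $v_p(\tau)>0$. By Weierstrass preparation a nonzero element of $R$ is a power of $p$ times a unit times a polynomial, so it does not vanish at $\tau$. Thus $t\mapsto\tau$ embeds $K$ in $\mathbb C_p$; extend this to $\iota\colon\overline K\to\mathbb C_p$ and let $w=v_p\circ\iota\in\mathcal V$. Choose $\tau_N\in R^+$ integral over $\mathbb Z_p$ with $v_p(\iota\tau_N-\tau)\ge N$. Then $(\tau_{N+1}-\tau_N)/p^N$ is integral over $\mathbb Z_p$, so the $\tau_N$ converge to some $\tilde\tau\in A$, and $g=t-\tilde\tau$ has $w(g)=\infty$ because $w(t-\tau_N)\ge N$. But $g\neq0$: otherwise $t\equiv\tau_1\bmod pR^+$, and since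 a power of $\tau_1$ lies in $pR^+$, we would get $t^k\in pR^+\cap R=pR$. This $g$ divides no nonzero element $s$ of $R^+$, as $w(s)<\infty$; so $g$ is not invertible in $A\otimes_{R^+}\overline K$.
\end{example}

\subsection{Descending to finite level}
The comparison theorems of the next section concern valuations of a fixed field $L$, while elements of $A$ are approximated by elements of ever larger fields. Symmetric functions bridge the gap. For finite $L$ and $z\in\overline K$ choose a finite Galois extension $L'/L$ containing $z$ and write
\[
\prod_{\tau\in\operatorname{Gal}(L'/L)}(T-\tau z)=T^M+\gamma_1T^{M-1}+\dots+\gamma_M .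
\]
We call $\gamma_1,\dots,\gamma_M\in L$ \emph{symmetric functions of $z$ over $L$}. If $z\in R^+$, they lie in $R^+\cap L=R_L$.

\begin{lemma}\label{lem:sym}
Let $v$ be a real valuation of $L$ and $s\in\mathbb R$. Then $w(z)\ge s$ for all $w|v$ if and only if $v(\gamma_j)\ge js$ for all $j$.
\end{lemma}

\begin{proof}
Suppose $w(z)\ge s$ for all $w|v$, and fix $w|v$. Each conjugate of $z$ is $\sigma z$ with $\sigma\in G_L$, and $w(\sigma z)=(w\sigma)(z)\ge s$ since $w\sigma|v$. As $\pm\gamma_j$ is a sum of products of $j$ conjugates, $v(\gamma_j)=w(\gamma_j)\ge js$. Conversely, let $v(\gamma_j)\ge js$ for all $j$ and suppose $w(z)<s$ for some $w|v$. From $z^M=-\sum_{j\ge1}\gamma_jz^{M-j}$ we get $Mw(z)\ge\min_{j\ge1}\bigl(js+(M-j)w(z)\bigr)>Mw(z)$, which is absurd.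
\end{proof}

\begin{lemma}[Transfer]\label{lem:transfer}
Let $v,\mu$ be real valuations of a finite $L$, nonnegative on $R_L$, with value $1$ at $p$, and let $\omega\in(0,1]$ satisfy $\mu(c)\ge\omega v(c)$ for all $c\in R_L$. If $x\in A$, $s\ge0$ and $w(x)\ge s$ for all $w|v$, then $w(x)\ge\omega s$ for all $w|\mu$.
\end{lemma}

\begin{proof}
Let $N\ge s$ be an integer, let $b\in R^+$ with $b\equiv x\bmod p^NA$, and let $\gamma_j\in R_L$ be symmetric functions of $b$ over $L$. By \eqref{eq:approx}, $w(b)\ge s$ for all $w|v$. By Lemma~\ref{lem:sym}, $v(\gamma_j)\ge js$, so $\mu(\gamma_j)\ge j\omega s$, and $w(b)\ge\omega s$ for all $w|\mu$. By \eqref{eq:approx} again, $w(x)\ge\min(\omega s,N)=\omega s$.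
\end{proof}

The constant $\omega$ belongs to $L$ alone, not to the field generated by $b$; this is what makes the lemma useful. The price is that the hypothesis must hold for \emph{all} extensions of $v$.

\section{Divisorial valuations, Izumi's theorem and models}\label{sec:div}

\subsection{Divisorial valuations}
In this subsection $(O,\mathfrak m_O)$ is an excellent normal local domain with $0\ne p\in\mathfrak m_O$. Let $\operatorname{Div}(O)$ be the set of discrete valuations $v$ of $\operatorname{Frac}O$, normalized by $v(p)=1$, that are nonnegative on $O$, have center $\mathfrak m_O$, and satisfy $\operatorname{tr.deg}_{\kappa(\mathfrak m_O)}\kappa(v)=\dim O-1$. The typical example is the order of vanishing along an exceptional divisor that is contracted to the closed point. For a height one prime $\mathfrak P\ni p$ of $O$ let $v_{\mathfrak P}$ be the valuation of $O_{\mathfrak P}$ normalized by $v_{\mathfrak P}(p)=1$.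

Two properties make $\operatorname{Div}(O)$ useful: together its members detect membership in $O$, and any two of them are comparable.

\begin{lemma}\label{lem:A}
If $x\in\operatorname{Frac}O$ and $v(x)\ge0$ for all $v\in\operatorname{Div}(O)$, then $x\in O$. In particular $\operatorname{Div}(O)\neq\emptyset$.
\end{lemma}

\begin{proof}
Let $x\notin O$; we find $v$ with $v(x)<0$. Put $O'=O[x^{-1}]$ and let $\mathfrak Q$ be the ideal of $O'$ generated by $\mathfrak m_O$ and $x^{-1}$. If $1\in\mathfrak Q$, then $1=m_0+\sum_{i=1}^na_ix^{-i}$ with $m_0\in\mathfrak m_O$, $a_i\in O$; multiplying by $x^n/(1-m_0)$ shows that $x$ is integral over $O$, so $x\in O$. Hence $\mathfrak Q$ is proper, and $O'/\mathfrak Q=O/\mathfrak m_O$. Let $X'$ be the normalization of the blow-up of $\mathfrak Q$ in $\operatorname{Spec}O'$; by (F1) it is of finite type over $O$. The map $X'\to\operatorname{Spec}O'$ is proper and birational, hence surjective, so the preimage of $\mathfrak Q$ is nonempty, and it is locally defined by one nonzero equation because $\mathfrak Q\mathcal O_{X'}$ is invertible. By Krull's principal ideal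 theorem a generic point $\eta$ of this preimage has codimension one, so $\mathcal O_{X',\eta}$ is a DVR. Its valuation $v$ has center $\mathfrak Q$ on $O'$, so $v(x^{-1})>0$ and the center on $O$ is $\mathfrak m_O$. By (F3), applied to an affine neighborhood of $\eta$, $1+\operatorname{tr.deg}_{\kappa(\mathfrak m_O)}\kappa(\eta)=\dim O$. After scaling, $v\in\operatorname{Div}(O)$ and $v(x)<0$. For the last assertion take $x=1/p$.
\end{proof}

\begin{theorem}[Izumi's theorem; Rees \cite{Rees}, see also \cite{HS}]\label{thm:izumi}
Let $O_1$ be an analytically irreducible excellent local domain with maximal ideal $\mathfrak m_1$, and let $v,v'$ be discrete valuations of $\operatorname{Frac}O_1$, nonnegative on $O_1$, with center $\mathfrak m_1$ and residue fields of transcendence degree $\dim O_1-1$ over $\kappa(\mathfrak m_1)$. Then there is $\omega>0$ with $v'(c)\ge\omega v(c)$ for all $c\in O_1$.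
\end{theorem}

By (F1) the theorem applies to any two $v,v'\in\operatorname{Div}(O)$. Taking $c=p$ shows that $\omega\le1$ automatically.

\begin{example}\label{ex:gauss}
Let $O=\mathbb Z_p[[t]]$ and, for rational $\rho\ge0$,
\[
v_\rho\Bigl(\sum c_it^i\Bigr)=\min_i\bigl(v_p(c_i)+i\rho\bigr).
\]
For $\rho=0$ this is $v_{\mathfrak P}$ with $\mathfrak P=(p)$. For $\rho=a/b>0$ in lowest terms it is a valuation because leading forms multiply in a polynomial ring over $\mathbb F_p$ in two variables; it has values in $\frac1b\mathbb Z$, center $(p,t)$, and residue field $\mathbb F_p(u)$ with $u$ the class of $t^b/p^a$. So $v_\rho\in\operatorname{Div}(O)$. Termwise comparison gives $v_{\rho'}\ge\min(1,\rho'/\rho)\,v_\rho$ on $O$ for $\rho,\rho'>0$. If elements of $O$ are viewed as bounded functions $c$ on the open unit disk, then $v_\rho(c)$ measures the size of $c$ on the circle of radius $p^{-\rho}$, and the inequality is of Harnack type: a function bounded by $1$ that is very small on one circle is proportionally small on every other one. The valuation $v_0$ is the boundary circle. We have $v_\rho\ge v_0$,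 so smallness passes from the boundary to the interior. It does not pass back: $v_\rho(t^n)=n\rho$ while $v_0(t^n)=0$.
\end{example}

The passage from the boundary to the interior holds in general.

\begin{lemma}\label{lem:C}
Let $\mathfrak P\ni p$ be a height one prime of $O$. There are $v\in\operatorname{Div}(O)$ and $\omega>0$ with $v(c)\ge\omega v_{\mathfrak P}(c)$ for all $c\in O$.
\end{lemma}

\begin{proof}
Let $Q_1,\dots,Q_k$ be the other height one primes containing $p$, let $e_i=\operatorname{ord}_{Q_i}(p)$ and $e=\operatorname{ord}_{\mathfrak P}(p)$. Since $Q_i\not\subset\mathfrak P$, there is $\psi\in\prod Q_i^{e_i}$ with $\psi\notin\mathfrak P$ (take $\psi=1$ if $k=0$). As $\psi/p\notin O$, Lemma~\ref{lem:A} gives $v\in\operatorname{Div}(O)$ with $v(\psi)<1$; put $\omega=1-v(\psi)$. Let $0\ne c\in O$ and $s=\operatorname{ord}_{\mathfrak P}(c)$. The element $c^e\psi^s/p^s$ has order $es-se=0$ at $\mathfrak P$, order at least $se_i-se_i=0$ at $Q_i$, and nonnegative order at the height one primes not containing $p$. By (F4) it lies in $O$, so $e\,v(c)\ge s(1-v(\psi))$, that is, $v(c)\ge\omega s/e=\omega v_{\mathfrak P}(c)$.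
\end{proof}

\subsection{Models}
We shall need to compare elements $\delta\in R_L$ with powers of $p$: we want $p^e\mid\delta$ or $\delta\mid p^e$. In $R_L$ neither need hold, but one of them holds locally after blowing up $(\delta,p^e)$. Recall that the blow-up of a nonzero ideal $J=(j_0,\dots,j_u)$ of $R_L$, with all $j_i\ne0$, is projective over $R_L$ and covered by the charts $\operatorname{Spec}R_L[j_0/j_i,\dots,j_u/j_i]$; on it $J$ becomes invertible; its formation commutes with localization on the base; and it is trivial when $J$ is principal.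

A \emph{model} over $R_L$ is the normalization $X$ of the blow-up of an ideal $J\subset R_L$ that contains a power of $p$. The case $J=(1)$ gives $X=\operatorname{Spec}R_L$. By (F1), $X$ is an excellent normal integral scheme, projective and birational over $R_L$, and $X\to\operatorname{Spec}R_L$ is an isomorphism over $\operatorname{Spec}R_L[1/p]$. The local rings $\mathcal O_z=\mathcal O_{X,z}$ are subrings of $L$ containing $R_L$. Let $X^s$ be the closed set of points $z$ with $p\in\mathfrak m_z$. For $z\in X^s$ the ring $\mathcal O_z$ satisfies the hypotheses of the previous subsection. For a point $\eta\in X^s$ of codimension one in $X$, let $v_\eta$ be the valuation of the DVR $\mathcal O_\eta$ with $v_\eta(p)=1$. The generic points of the components of $X^s$ are of this kind, by Krull's theorem, and the height one primes of $\mathcal O_z$ containing $p$ are the points $\eta$ of this kind with $z\in\overline{\{\eta\}}$.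

\begin{lemma}\label{lem:models}
Let $X$ be the model over $R_L$ defined by $J$.
\begin{itemize}
\item[(a)] If $J=(\delta,p^e)J'$ for some ideal $J'$, then for every $z\in X$ we have $p^e\mid\delta$ or $\delta\mid p^e$ in $\mathcal O_z$.
\item[(b)] If $\zeta\in X$ is a closed point, then $\zeta\in X^s$ and $\operatorname{Div}(\mathcal O_\zeta)\subset\operatorname{Div}(R_L)$.
\item[(c)] If $\mathfrak p$ is a height one prime of $R_L$, there is a point $z_{\mathfrak p}\in X$ with $\mathcal O_{z_{\mathfrak p}}=(R_L)_{\mathfrak p}$.
\item[(d)] If $L\subset L'$ are finite, restriction maps $\operatorname{Div}(R_{L'})$ into $\operatorname{Div}(R_L)$.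
\end{itemize}
\end{lemma}

\begin{proof}
(a) A factor of an invertible ideal is invertible, and invertible ideals of a local ring are principal, so $(\delta,p^e)\mathcal O_z=\theta\mathcal O_z$ with $\theta\ne0$. Write $\delta=x\theta$, $p^e=y\theta$, $\theta=x'\delta+y'p^e$. Then $x'x+y'y=1$, so $x$ or $y$ is a unit. If $y$ is a unit then $p^e\mid\delta$; if $x$ is a unit then $\delta\mid p^e$.

(b) Since $X\to\operatorname{Spec}R_L$ is closed, $\zeta$ lies over $\mathfrak m_L\ni p$. It is a closed point of the fiber, which is of finite type over $\kappa(\mathfrak m_L)$, so $\kappa(\zeta)/\kappa(\mathfrak m_L)$ is finite, and $\dim\mathcal O_\zeta=\dim R_L$ by (F3). Hence $v\in\operatorname{Div}(\mathcal O_\zeta)$ has center $\mathfrak m_L$ on $R_L$ and the required transcendence degree.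

(c) Over the DVR $(R_L)_{\mathfrak p}$ the ideal $J$ is principal, so $X\times_{R_L}(R_L)_{\mathfrak p}=\operatorname{Spec}(R_L)_{\mathfrak p}$.

(d) The restriction $v|_L$ is discrete with center $\mathfrak m_{L'}\cap R_L=\mathfrak m_L$. The extensions $\kappa(v)/\kappa(v|_L)$ and $\kappa(\mathfrak m_{L'})/\kappa(\mathfrak m_L)$ are algebraic, and $\dim R_{L'}=\dim R_L$.
\end{proof}

Call a valuation $v$ of $L$ \emph{basic} if $v\in\operatorname{Div}(R_L)$ or $v=v_\eta$ for a codimension one point $\eta\in X^s$ of some model $X$ over $R_L$. In particular $v_{\mathfrak p}$ is basic for each height one prime $\mathfrak p\ni p$ of $R_L$.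

\begin{lemma}\label{lem:basic}
If $v$ is a basic valuation of $L$ and $\mu\in\operatorname{Div}(R_L)$, there is $\omega\in(0,1]$ with $\mu(c)\ge\omega v(c)$ for all $c\in R_L$.
\end{lemma}

\begin{proof}
For $v\in\operatorname{Div}(R_L)$ this is Theorem~\ref{thm:izumi}. For $v=v_\eta$ choose a closed point $\zeta\in\overline{\{\eta\}}$. Lemma~\ref{lem:C} for $\mathcal O_\zeta$ gives $v'\in\operatorname{Div}(\mathcal O_\zeta)$ and $\omega'>0$ with $v'\ge\omega'v_\eta$ on $\mathcal O_\zeta\supset R_L$. By Lemma~\ref{lem:models}(b), $v'\in\operatorname{Div}(R_L)$, so $\mu\ge\omega''v'\ge\omega''\omega'v_\eta$ on $R_L$ by Theorem~\ref{thm:izumi}.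
\end{proof}

\section{Nonvanishing and a maximum principle}\label{sec:max}

Example~\ref{ex:bad} shows that a nonzero element of $A$ may have $w=\infty$ at some points. It cannot do so at all points above a basic valuation; this is the analogue of the identity theorem.

\begin{lemma}\label{lem:G}
Let $0\ne x\in A$.
\begin{itemize}
\item[(a)] For every finite $L^*$ there are a finite $L\supset L^*$, a valuation $\mu\in\operatorname{Div}(R_L)$ and an integer $N_0$ such that $w(x)<N_0$ for all $w|\mu$.
\item[(b)] If $v$ is a basic valuation of a finite $L$, then $w(x)<\infty$ for some $w|v$.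
\end{itemize}
\end{lemma}

\begin{proof}
(a) Choose $N_0$ with $x\notin p^{N_0}A$, then $x_0\in R^+$ with $x\equiv x_0\bmod p^{N_0}A$, and put $L=L^*(x_0)$. Then $x_0/p^{N_0}\notin R_L$, so Lemma~\ref{lem:A} gives $\mu\in\operatorname{Div}(R_L)$ with $\mu(x_0)<N_0$. By \eqref{eq:approx}, $w(x)=\mu(x_0)<N_0$ for all $w|\mu$.

(b) By (a) there are $L_0\supset L$ and $\mu_0\in\operatorname{Div}(R_{L_0})$ with $w(x)<\infty$ for all $w|\mu_0$. Let $\mu=\mu_0|_L$, which lies in $\operatorname{Div}(R_L)$ by Lemma~\ref{lem:models}(d), and take $\omega$ as in Lemma~\ref{lem:basic}. If $w(x)=\infty$ for all $w|v$, Lemma~\ref{lem:transfer} gives $w(x)\ge\omega s$ for all $w|\mu$ and all $s\ge0$. Then $w(x)=\infty$ for all $w|\mu$, among them the extensions of $\mu_0$, a contradiction.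
\end{proof}

This gives the first assertion of Theorem~\ref{thm:main}, due to Heitmann in the complete case.

\begin{proposition}\label{prop:domain}
$A$ is an integral domain.
\end{proposition}

\begin{proof}
Let $x,y\in A$ be nonzero. Take $L,\mu$ from Lemma~\ref{lem:G}(a) for $x$, and $w|\mu$ with $w(y)<\infty$ from Lemma~\ref{lem:G}(b). Then $w(xy)=w(x)+w(y)<\infty$, so $xy\ne0$.
\end{proof}

Divisibility by powers of $p$ in $R_L$ is decided at the height one primes containing $p$. Let $\mathcal E\subset\mathcal V$, the set of \emph{boundary valuations}, consist of those $y\in\mathcal V$ such that, for every finite $L$, $y|_L=v_{\mathfrak p}$ for some height one prime $\mathfrak p\ni p$ of $R_L$.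

\begin{lemma}\label{lem:E}
If $\mathfrak p\ni p$ is a height one prime of some $R_L$ and $y|v_{\mathfrak p}$, then $y\in\mathcal E$.
\end{lemma}

\begin{proof}
For finite $F$ let $\mathfrak p_F\ni p$ be the center of $y$ on $R_F$. If $F\subset F'$, then $\mathfrak p_{F'}\cap R_F=\mathfrak p_F$, and the two primes have the same height by incomparability and going-down for the integral extension $R_F\subset R_{F'}$ of normal domains. Comparing $L$ and $F$ with the compositum $LF$, we see that $\operatorname{ht}\mathfrak p_F=\operatorname{ht}\mathfrak p=1$ for all $F$. Now $y|_F$ is nonnegative on the DVR $(R_F)_{\mathfrak p_F}$ and positive on its maximal ideal, and $y(p)=1$, so $y|_F=v_{\mathfrak p_F}$ by (F6).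
\end{proof}

\begin{proposition}[Maximum principle]\label{prop:F}
Let $0\neq g\in A$, $x\in A[1/p]$ and $r\in\mathbb Z$. If $y(x)\ge r$ for all $y\in\mathcal E$ with $y(g)<\infty$, then $x\in p^rA$. Consequently $A$ is integrally closed in $A[1/p]$, and $A$ is the set of power-bounded elements of $A[1/p]$, i.e.\ of those $x$ whose powers all lie in $p^{-c}A$ for some $c$.
\end{proposition}

\begin{proof}
Choose $c\ge\max(0,-r)$ with $p^cx\in A$ and $b\in R^+$ with $b\equiv p^cx\bmod p^{c+r}A$. Put $x_0=b/p^c$, so that $x-x_0\in p^rA$, and let $L\ni x_0$ be finite; then $x_0\in R_L[1/p]$. Let $\mathfrak p\ni p$ be a height one prime of $R_L$. By Lemma~\ref{lem:G}(b) there is $y|v_{\mathfrak p}$ with $y(g)<\infty$, and $y\in\mathcal E$ by Lemma~\ref{lem:E}. So $v_{\mathfrak p}(x_0)=y(x_0)\ge\min(y(x),r)=r$. At height one primes not containing $p$ the element $x_0/p^r\in R_L[1/p]$ has nonnegative order. By (F4), $x_0\in p^rR_L$, hence $x\in p^rA$.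

If $x\in A[1/p]$ is integral over $A$, then $\varphi_y(x)$ is integral over $\mathcal O_y$, so $y(x)\ge0$. If $x^n\in p^{-c}A$ for all $n$, then $ny(x)\ge-c$ for all $n$, so $y(x)\ge0$. In both cases $x\in A$ by the first part with $g=1$, $r=0$.
\end{proof}

The proposition shows what has to be achieved: estimates at the \emph{boundary} valuations. By Example~\ref{ex:gauss} this is exactly the direction in which Izumi's theorem gives nothing directly.

\section{Approximate roots and the Separation Lemma}\label{sec:sep}

\subsection{The integral fraction $h$}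
For the rest of the paper fix $h=f/g$ with $f,g\in A$, $g\ne0$, and a monic $P\in A[T]$ of degree $d$ with $P(h)=0$. We must show $h\in A$, and we may assume $d\ge2$. Call $w\in\mathcal V$ \emph{good} if $w(g)<\infty$; then $w(h)$ is defined.

Bounded fractions are handled through the following notion. A pair $(D,\Theta)$ with $0\ne D\in A$ and $\Theta\in\operatorname{Frac}A$ is \emph{admissible} if $D\Theta^j\in A$ for all $j\ge0$, and if $w(D)=\infty$ implies $w(D\Theta^j)=\infty$ for all $j\geq 0$, for every $w\in\mathcal V$. If $w(D)<\infty$, then $w(\Theta)$ is defined, because $\Theta=(D\Theta)/D$, and for $s\in\mathbb R$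
\begin{equation}\label{eq:divide}
w(D\Theta^j)\ge js\ \text{ for all }j\quad\Longrightarrow\quad w(\Theta)\ge s,
\end{equation}
as one sees by dividing $w(D)+jw(\Theta)\ge js$ by $j$ and letting $j\to\infty$. In particular $w(\Theta)\ge0$. So estimates for $\Theta$ amount to estimates for the elements $D\Theta^j$ of $A$, to which Lemma~\ref{lem:transfer} and Proposition~\ref{prop:F} apply.

\begin{lemma}\label{lem:roots}
\begin{itemize}
\item[(a)] The elements $a_j:=g^{d-1}h^j$ lie in $A$, and $w(a_j)=\infty$ for all $j$ if $w$ is not good. Thus $(g^{d-1},h)$ is admissible.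
\item[(b)] For every integer $N\ge1$ there are $\alpha_1,\dots,\alpha_d\in R^+$ such that for every good $w$ there is $i$ with $w(h-\alpha_i)\ge N$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $h^j\in\sum_{i<d}Ah^i$ and $g^{d-1}h^i=g^{d-1-i}f^i\in A$ for $i<d$. Further $a_j^d=g^{d(d-1)}h^{jd}=g^{(d-1)^2}a_{jd}$ with $(d-1)^2\ge1$, so $w(g)=\infty$ forces $w(a_j)=\infty$.

(b) Choose a monic $P'\in R^+[T]$ of degree $d$ with $P'\equiv P\bmod p^{dN}A[T]$, and let $\alpha_1,\dots,\alpha_d\in R^+$ be its roots. Then $\prod_i(h-\alpha_i)=(P'-P)(h)\in p^{dN}\sum_{i<d}Ah^i$. For good $w$ we have $w(h)\ge0$, so $\sum_iw(h-\alpha_i)\ge dN$.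
\end{proof}

\subsection{A quadratic equation}

\begin{example}\label{ex:quad}
Let $p$ be odd, $R=\mathbb Z_p[[t]]$, and suppose $h^2=F$ with $F\in A$, $F\equiv t^2\bmod p^4A$. Then $d=2$, $N=2$, $\alpha_1=t$, $\alpha_2=-t$: every good $w$ has $w(h-t)\ge2$ or $w(h+t)\ge2$. We ask for one element approximating $h$ to precision $1$ at all good $w$.

Blow up $(2t,p)=(t,p)$. The resulting model $X$ is regular, with charts $\operatorname{Spec}R[t/p]$ and $\operatorname{Spec}R[p/t]$. If $w\ge0$ on $R[t/p]$, then $w(2t)\ge1$, and both $t$ and $-t$ approximate $h$ to precision $1$; there is nothing to decide. If $w\ge0$ on $R[p/t]$, then $w(2t)\le1<2$, and exactly one of the two inequalities holds: $w$ has a \emph{sign}. With $u=p/t$, the set $X^s$ is given in this chart by $tu=0$. It consists of two curves with valuations $v_1$ and $v_0$ (notation of Example~\ref{ex:gauss}) that meet at the closed point $\zeta=(t,u)$. Let $O=\mathcal O_\zeta$. For rational $0<\rho<1$ we have $v_\rho(t)>0$ and $v_\rho(u)=1-\rho>0$, so $v_\rho\in\operatorname{Div}(O)$. The boundary valuation $v_0$ is nonnegative on $O$ but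 not centered at $\zeta$.

We want to carry the sign from $v_{1/2}$ to $v_0$. The function to use is the approximate idempotent
\[
\epsilon=\frac{t-h}{2t}=1-\frac{h+t}{2t}.
\]
The first expression gives $w(\epsilon)\ge2-1=1$ for sign $+$, and the second gives $w(\epsilon)=0$ for sign $-$. So $Z_s=g\epsilon^s$ has $w(Z_s)\ge s$ for sign $+$ and $w(Z_s)=w(g)$ for sign $-$. Pretend for a moment that the $Z_s$ are elements of $O$, so that signs are attached to valuations of $K$, and let $v_{1/2}$ have sign $+$. For $v\in\operatorname{Div}(O)$, Izumi's theorem gives $v(Z_s)\ge\omega s$ with $\omega>0$ depending on $v$ but not on $s$. The constant degenerates toward the boundary: $c=t$ shows $\omega\le2\rho$ for $v=v_\rho$. But $\omega s\to\infty$ is enough to exclude $v(Z_s)=v(g)$, so $v$ has sign $+$, and then $v(Z_s)\ge s$ \emph{without loss}. As this holds for all $v\in\operatorname{Div}(O)$, Lemma~\ref{lem:A} gives $Z_s\in p^sO$, hence $v_0(Z_s)\ge s$, and $v_0$ has sign $+$.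

The dichotomy thus converts a lossy estimate into a uniform one, and uniform estimates reach the boundary. In reality $Z_s\in A[1/t]$. One approximates $Z_s$ by an algebraic element and passes to its symmetric functions, and for this the sign must be the same at all good extensions of $v_{1/2}$.
\end{example}

\subsection{The Separation Lemma}
With $q$ approximants instead of two, one cluster is singled out by Lagrange interpolation. The denominator is a product of at most $q$ differences, each dividing $p^a$, and costs $qa$; this explains the gap condition $b\ge qa+1$ below.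

\begin{lemma}[Separation Lemma]\label{lem:S}
Let $X$ be a model over $R_L$, $z\in X^s$, $O=\mathcal O_z$. Let $(D,\Theta)$ be an admissible pair, $\lambda_1,\dots,\lambda_q\in R_L$ (not necessarily distinct), $\emptyset\ne I\subset\{1,\dots,q\}$, and let $a\ge0$, $b\ge qa+1$ be integers. Assume:
\begin{itemize}
\item[(S1)] $\lambda_i-\lambda_j\in p^bO$ for $i,j\in I$, and $\lambda_i-\lambda_j$ divides $p^a$ in $O$ for $i\in I$, $j\notin I$;
\item[(S2)] for every $w\in\mathcal V(O)$ with $w(D)<\infty$ there is $i$ with $w(\Theta-\lambda_i)\ge b$.
\end{itemize}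
Say that such a $w$ \emph{has type $I$} if $w(\Theta-\lambda_i)\ge b$ for some (by \emph{(S1)}, for all) $i\in I$. If there is $v_0\in\operatorname{Div}(O)$ such that every $w|v_0$ with $w(D)<\infty$ has type $I$, then every $w\in\mathcal V(O)$ with $w(D)<\infty$ has type $I$.
\end{lemma}

\begin{proof}
If $I=\{1,\dots,q\}$ this is (S2). Otherwise fix $i_0\in I$ and put
\[
Q(T)=\prod_{j\notin I}(T-\lambda_j),\qquad c=Q(\lambda_{i_0})\in R_L,\qquad \epsilon(T)=1-Q(T)/c .
\]
By (S1), $c$ divides $p^{qa}$ in $O$, so $c\ne0$ and $w(c)\le qa$ for $w\in\mathcal V(O)$.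

\emph{The dichotomy.} Let $w\in\mathcal V(O)$ with $w(D)<\infty$; recall $w(\Theta)\ge0$. If $w$ has type $I$, write $Q(T)-c=(T-\lambda_{i_0})Q_1(T)$ with $Q_1\in R_L[T]$. Then $w(Q(\Theta)-c)\ge b$, so $w(\epsilon(\Theta))\ge b-qa\ge1$. If $w$ does not have type $I$, then $w(\Theta-\lambda_j)\ge b$ for some $j\notin I$ by (S2), and the other factors of $Q(\Theta)$ have $w\ge0$. So $w(Q(\Theta)/c)\ge b-qa>0$ and $w(\epsilon(\Theta))=0$.

For $s\ge1$ write $\epsilon(T)^s=\sum_j\varepsilon_jT^j$ with $\varepsilon_j\in c^{-s}R_L$, and put
\[
Z_s=D\,\epsilon(\Theta)^s=\sum_j\varepsilon_j\,(D\Theta^j)\in A[1/c].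
\]
For $w\in\mathcal V(O)$ there are three cases:
\begin{equation}\label{eq:three}
\begin{cases}
w(Z_s)=\infty&\text{if }w(D)=\infty\ \text{(by admissibility)},\\
w(Z_s)\ge s&\text{if }w(D)<\infty\text{ and $w$ has type }I,\\
w(Z_s)=w(D)&\text{if }w(D)<\infty\text{ and $w$ does not have type }I.
\end{cases}
\end{equation}

\emph{Algebraic approximation.} Choose $b_j\in R^+$ with $b_j\equiv D\Theta^j\bmod p^{s(1+qa)}A$ and put $z_s=\sum_j\varepsilon_jb_j\in\overline K$. For $w\in\mathcal V(O)$ we have $w(\varepsilon_j)\ge-sqa$, so $w(Z_s-z_s)\ge s(1+qa)-sqa=s$ and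
\begin{equation}\label{eq:dagger}
\min(w(z_s),s)=\min(w(Z_s),s).
\end{equation}
Let $\gamma_j=\gamma_j^{(s)}\in L$ be symmetric functions of $z_s$ over $L$. Note that $w|v$ with $v\in\operatorname{Div}(O)$ implies $w\in\mathcal V(O)$.

\emph{Step 1: $\gamma_j\in O$.} By \eqref{eq:three} and \eqref{eq:dagger}, $w(z_s)\ge0$ for all $w\in\mathcal V(O)$. By Lemma~\ref{lem:sym}, $v(\gamma_j)\ge0$ for all $v\in\operatorname{Div}(O)$, and Lemma~\ref{lem:A} applies. This step is needed because Izumi's inequality holds only for elements of $O$.

\emph{Step 2: all divisorial valuations.} By hypothesis and \eqref{eq:three}, $w(Z_s)\ge s$ for all $w|v_0$. So $w(z_s)\ge s$ for these $w$, and $v_0(\gamma_j)\ge js$. Let $v\in\operatorname{Div}(O)$, and let $\omega\in(0,1]$ be the constant of Theorem~\ref{thm:izumi} with $v\ge\omega v_0$ on $O$; it does not depend on $s$. Then $v(\gamma_j)\ge j\omega s$, so $w(z_s)\ge\omega s$ for all $w|v$ by Lemma~\ref{lem:sym}, and $w(Z_s)\ge\omega s$ by \eqref{eq:dagger}. Since this holds for all $s$, the third case of \eqref{eq:three} does not occur for $w|v$.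

\emph{Step 3: all of $\mathcal V(O)$.} By Step 2 and \eqref{eq:three}, $w(Z_s)\ge s$, hence $w(z_s)\ge s$, for all $w|v$ and all $v\in\operatorname{Div}(O)$. So $v(\gamma_j/p^{js})\ge0$ for all $v\in\operatorname{Div}(O)$, and $\gamma_j\in p^{js}O$ by Lemma~\ref{lem:A}. For any $w\in\mathcal V(O)$ we now have $w(\gamma_j)\ge js$. Lemma~\ref{lem:sym}, applied to $w|_L$, gives $w(z_s)\ge s$, and \eqref{eq:dagger} gives $w(Z_s)\ge s$ for all $s$. This excludes the third case of \eqref{eq:three}.
\end{proof}

\section{Almost invariance under small Galois groups}\label{sec:inv}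

To apply Lemma~\ref{lem:S} to $h$ and the $\alpha_i$, we need all good extensions of some $v_0$ to choose the same cluster. Two extensions have the form $w$, $w\sigma$ with $\sigma\in G_L$, and $(w\sigma)(h-\alpha_j)=w(\sigma h-\alpha_j)$ if $\alpha_j\in L$. So we need $h$ and $\sigma h$ to be close. If $h$ were in $A$, this would follow by letting $L$ contain an element of $R^+$ congruent to $h$ modulo $p^m$. We prove it without this knowledge.

\begin{proposition}\label{prop:inv}
For every $m\ge1$ there is a finite $L$ such that $w(h-\sigma h)\ge m$ for all $\sigma\in G_L$ and all $w\in\mathcal V$ with $w(g)<\infty$ and $w(\sigma g)<\infty$. The same then holds for every larger finite $L$.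
\end{proposition}

The naive estimate approximates $f$ and $g$ modulo $p^k$ in $L$; it gives $w(h-\sigma h)\ge k-w(g)-w(\sigma g)$, which is useless where $w(g)$ is large. It is useful above one divisorial valuation, where $w(g)$ is bounded by Lemma~\ref{lem:G}(a). From there Lemma~\ref{lem:transfer} spreads it to the other divisorial valuations, but not to $\mathcal E$. For the last step we apply the Separation Lemma to $\Delta=h-\sigma h$, which is close to one of the $d^2$ differences $\alpha_i-\alpha_j$, with $I$ the cluster around $0$. There is no circularity: for this cluster, having type $I$ just means that $w(\Delta)$ is large, a condition that Lemma~\ref{lem:transfer} can verify.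

\begin{proof}
\emph{Data over a first field $L_1$.} Put $q=d^2$, $e_0=m$, $e_{l+1}=qe_l+1$, so that $e_0<e_1<\cdots$, and $N=e_{2q+1}$. Take $\alpha_1,\dots,\alpha_d$ from Lemma~\ref{lem:roots}(b) for this $N$, and let $\delta_{ij}=\alpha_i-\alpha_j$ for $1\le i,j\le d$. By Lemma~\ref{lem:G}(a) there are a finite $L_1\ni\alpha_1,\dots,\alpha_d$, a valuation $\mu\in\operatorname{Div}(R_{L_1})$ and an integer $k_0$ with $w(g)<k_0$ for all $w|\mu$. Let $X$ be the model over $R_{L_1}$ defined by $\prod_{i,j}\prod_{l=0}^{2q+1}(\delta_{ij},p^{e_l})$.

\emph{Clusters at a boundary prime.} Let $\mathfrak p$ be one of the finitely many height one primes of $R_{L_1}$ containing $p$. The $q+1$ intervals $[e_{2l},e_{2l+1}]$, $0\le l\le q$, are disjoint, so one of them, $[a,b]$, contains none of the $q$ values $v_{\mathfrak p}(\delta_{ij})\in[0,\infty]$. Here $m\le a$ and $b=qa+1\le N$. Let $z_{\mathfrak p}$ be as in Lemma~\ref{lem:models}(c), choose a closed point $\zeta\in\overline{\{z_{\mathfrak p}\}}$, and put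
\[
O=\mathcal O_\zeta\subset(R_{L_1})_{\mathfrak p},\qquad I=\{(i,j):v_{\mathfrak p}(\delta_{ij})>b\}\ni(1,1).
\]
We use Lemma~\ref{lem:models}(a) in $O$, on which $v_{\mathfrak p}\ge0$. For $(i,j)\in I$, $\delta_{ij}\mid p^b$ would give $v_{\mathfrak p}(\delta_{ij})\le b$; so $p^b\mid\delta_{ij}$. For $(i,j)\notin I$ we have $v_{\mathfrak p}(\delta_{ij})<a$, so $p^a\nmid\delta_{ij}$ and $\delta_{ij}\mid p^a$. This gives (S1) for the family $(\delta_{ij})$: differences within $I$ lie in $p^bO$; and if $\lambda=p^bx$ has index in $I$ and $\lambda'$ has index outside $I$, with $p^a=\lambda'x'$ and $x,x'\in O$, then $\lambda/\lambda'=p^{b-a}xx'\in\mathfrak m_O$, so $\lambda-\lambda'=-\lambda'(1-\lambda/\lambda')$ is a unit times $\lambda'$ and divides $p^a$.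

Fix $v_0\in\operatorname{Div}(O)\subset\operatorname{Div}(R_{L_1})$ and, by Theorem~\ref{thm:izumi}, $\omega\in(0,1]$ with $v_0\ge\omega\mu$ on $R_{L_1}$.

\emph{Choice of $L$.} The objects $a,b,O,I,v_0,\omega$ depend on $\mathfrak p$. Choose an integer $k>2k_0$ with $\omega(k-2k_0)>a$ for each of the finitely many $\mathfrak p$, then $f_k,g_k\in R^+$ with $f\equiv f_k$, $g\equiv g_k\bmod p^kA$, and put $L=L_1(f_k,g_k)$. The order matters: $\omega$ is a constant of $L_1$, fixed before $k$ and $L$, and everything below is applied over $L_1$.

\emph{The admissible pair.} Let $\sigma\in G_L$, $\Delta=h-\sigma h$ and $D=(g\,\sigma g)^{d-1}\ne0$. Then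
\[
B_j:=D\Delta^j=\sum_{i=0}^j(-1)^{j-i}\binom ji\,a_i\,\sigma(a_{j-i})\in A .
\]
If $w(D)=\infty$, then $w$ or $w\sigma$ is not good, so by Lemma~\ref{lem:roots}(a) either $w(a_i)=\infty$ for all $i$ or $w(\sigma a_i)=\infty$ for all $i$; in both cases $w(B_j)=\infty$. So $(D,\Delta)$ is admissible. If $w(D)<\infty$, then $w$ and $w\sigma$ are good, so there are $i,j$ with $w(h-\alpha_i)\ge N$ and $w(\sigma h-\alpha_j)=(w\sigma)(h-\alpha_j)\ge N$. Subtracting, $w(\Delta-\delta_{ij})\ge N\ge b$, which is (S2).

\emph{The hypothesis on $v_0$.} Let $w|\mu$. Then $w\sigma|\mu$, so $w(g),w(\sigma g)<k_0$. Since $\sigma$ fixes $f_k$ and $g_k$, we have $f\,\sigma g-g\,\sigma f\equiv f_kg_k-g_kf_k=0\bmod p^kA$. Hence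
\[
w(\Delta)=w(f\,\sigma g-g\,\sigma f)-w(g)-w(\sigma g)\ge k-2k_0,
\]
and $w(B_j)\ge j(k-2k_0)$ for all $w|\mu$. Lemma~\ref{lem:transfer} over $L_1$ gives $w(B_j)\ge j\omega(k-2k_0)$ for all $w|v_0$. Let $w|v_0$ with $w(D)<\infty$. By \eqref{eq:divide}, $w(\Delta)\ge\omega(k-2k_0)>a$. Take $(i,j)$ with $w(\Delta-\delta_{ij})\ge b$. Then $w(\delta_{ij})>a$, which excludes $\delta_{ij}\mid p^a$; so $(i,j)\in I$ and $w$ has type $I$.

\emph{Conclusion.} Let $y\in\mathcal E$ with $y(D)<\infty$. Then $y|_{L_1}=v_{\mathfrak p}$ for some $\mathfrak p$, so $y\in\mathcal V(O)$ for the corresponding $O$. By Lemma~\ref{lem:S}, $y$ has type $I$; since $(1,1)\in I$ and $\delta_{11}=0$, this gives $y(\Delta)\ge b\ge m$ and $y(B_j)\ge jm$. By Proposition~\ref{prop:F}, applied with $D$ in place of $g$, $B_j\in p^{jm}A$ for all $j$. For any $w\in\mathcal V$ with $w(D)<\infty$, \eqref{eq:divide} gives $w(\Delta)\ge m$. The last sentence of the proposition holds because $G_{L'}\subset G_L$ for $L'\supset L$.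
\end{proof}

\section{Local approximation on a model}\label{sec:local}

\begin{proposition}\label{prop:local}
For every $m\ge1$ there are a finite $L$, a model $X$ over $R_L$, open subsets $W_1,\dots,W_r$ of $X$ covering $X^s$, and $\beta_1,\dots,\beta_r\in R_L$ such that:
\begin{itemize}
\item[(a)] $w(h-\beta_t)\ge m$ for every $z\in W_t\cap X^s$ and every good $w\in\mathcal V(\mathcal O_z)$;
\item[(b)] $\beta_t-\beta_{t'}\in p^m\mathcal O_z$ for every $z\in W_t\cap W_{t'}\cap X^s$.
\end{itemize}
\end{proposition}

\begin{proof}
Put $\Lambda=\binom d2+1$, $e_0=m$, $e_{l+1}=de_l+1$ and $N=e_\Lambda$. Take $\alpha_1,\dots,\alpha_d$ from Lemma~\ref{lem:roots}(b) for this $N$, and a finite $L\ni\alpha_1,\dots,\alpha_d$ satisfying Proposition~\ref{prop:inv} with $N$ in place of $m$. Let $\delta_{ij}=\alpha_i-\alpha_j$, and let $X$ be the model over $R_L$ defined by $\prod_{i<j}\prod_{l=0}^\Lambda(\delta_{ij},p^{e_l})$. We use many scales $e_l$ because at each point we need a gap $(a,b)$ with $b=da+1$ that no difference falls into; there are more gaps than differences.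

\emph{Clusters near a point.} Fix $z\in X^s$. For $i<j$ let $\ell(i,j)$ be the largest $l\le\Lambda$ with $p^{e_l}\mid\delta_{ij}$ in $\mathcal O_z$, or $-1$ if there is none. There are $\Lambda-1$ pairs, so some $l\in\{0,\dots,\Lambda-1\}$ is not a value of $\ell$. Put $a=e_l$, $b=e_{l+1}=da+1$; then $m\le a<b\le N$. If $\ell(i,j)>l$, then $p^b\mid\delta_{ij}$ in $\mathcal O_z$. If $\ell(i,j)<l$, then $p^a\nmid\delta_{ij}$, so $\delta_{ij}\mid p^a$ by Lemma~\ref{lem:models}(a). Define $i\sim j$ if $p^b\mid\alpha_i-\alpha_j$ in $\mathcal O_z$; this is an equivalence relation on $\{1,\dots,d\}$. The finitely many elements $\delta_{ij}/p^b$ (for $i\sim j$) and $p^a/\delta_{ij}$ (for $i\not\sim j$) of $\mathcal O_z$ are regular on an affine open neighborhood $W$ of $z$. Removing the irreducible components of $W\cap X^s$ that miss $z$ and shrinking $W$ again to an affine neighborhood, we may assume that all components of $W\cap X^s$ contain $z$. For $z'\in W\cap X^s$ and any class $I$ of $\sim$, condition (S1) holds in $\mathcal O_{z'}$ for $\lambda_i=\alpha_i$, $q=d$. Moreover, for $w\in\mathcal V(\mathcal O_{z'})$,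
\begin{equation}\label{eq:sim}
w(\delta_{ij})>a\quad\Longrightarrow\quad i\sim j,
\end{equation}
since otherwise $\delta_{ij}\mid p^a$ in $\mathcal O_{z'}$.

\emph{One cluster at each point.} Let $z'\in W\cap X^s$. We claim that there is a class $I_{z'}$ such that every good $w\in\mathcal V(\mathcal O_{z'})$ has $w(h-\alpha_i)\ge b$ for all $i\in I_{z'}$. We apply Lemma~\ref{lem:S} to $\mathcal O_{z'}$ and the admissible pair $(g^{d-1},h)$; (S2) holds because $N\ge b$. Let $v_0\in\operatorname{Div}(\mathcal O_{z'})$. If $v_0$ has no good extension, the hypothesis on $v_0$ is vacuous for any class. Otherwise fix a good $w|v_0$ and $i$ with $w(h-\alpha_i)\ge b$, and let $I_{z'}$ be the class of $i$. Any other good extension is $w\sigma$ with $\sigma\in G_L$ and $w(\sigma g)<\infty$. Take $j$ with $(w\sigma)(h-\alpha_j)=w(\sigma h-\alpha_j)\ge b$. By Proposition~\ref{prop:inv}, $w(h-\sigma h)\ge N\ge b$, so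
\[
\delta_{ij}=(\sigma h-\alpha_j)-(h-\alpha_i)+(h-\sigma h)
\]
has $w(\delta_{ij})\ge b>a$. By \eqref{eq:sim}, $j\in I_{z'}$, so $w\sigma$ has type $I_{z'}$. Lemma~\ref{lem:S} gives the claim.

\emph{The cluster is constant on $W\cap X^s$.} Let $z'\in W\cap X^s$ lie on the component with generic point $\eta$; this component also contains $z$, so $\mathcal O_z,\mathcal O_{z'}\subset\mathcal O_\eta$. By Lemma~\ref{lem:G}(b), $v_\eta$ has a good extension $w$, and $w\in\mathcal V(\mathcal O_z)\cap\mathcal V(\mathcal O_{z'})$. For $i\in I_z$ and $j\in I_{z'}$ we get $w(h-\alpha_i),w(h-\alpha_j)\ge b$, so $w(\delta_{ij})\ge b$ and $i\sim j$ by \eqref{eq:sim}. Thus $I_{z'}=I_z$. Put $\beta=\alpha_i$ for some $i\in I_z$; then (a) holds for $(W,\beta)$ because $b\ge m$. Since $X^s$ is quasi-compact, finitely many such $W$ cover it.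

(b) Let $z\in W_t\cap W_{t'}\cap X^s$. A height one prime of $\mathcal O_z$ containing $p$ is a codimension one point $\eta\in X^s$ with $\mathcal O_z\subset\mathcal O_\eta$. By Lemma~\ref{lem:G}(b), $v_\eta$ has a good extension $w\in\mathcal V(\mathcal O_z)$, and (a) gives $v_\eta(\beta_t-\beta_{t'})=w(\beta_t-\beta_{t'})\ge m$. At the other height one primes $p$ is a unit. By (F4), $(\beta_t-\beta_{t'})/p^m\in\mathcal O_z$.
\end{proof}

\section{Gluing on the perfectoid space of $A$}\label{sec:glue}

By Proposition~\ref{prop:local}(b) the $\beta_t$ define a section of $\mathcal O_X/p^m$. The obstruction to lifting it to $R_L$ lies in $H^1(X,\mathcal O_X)$. This is a finite $R_L$-module killed by some power of $p$, but $X$ depends on $m$, and nothing in the construction bounds that power. We therefore pull the section back to a space attached to $A$ whose cohomology is killed by $p$ once and for all.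

\subsection{The space $Y$}
Give $A[1/p]$ the topology with the $p^nA$ as a basis of neighborhoods of $0$. The points $x$ of $Y=\operatorname{Spa}(A[1/p],A)$ are the equivalence classes of continuous valuations $a\mapsto|a(x)|$ on $A[1/p]$, written multiplicatively with values in $\Gamma\cup\{0\}$ for an ordered abelian group $\Gamma$ of any rank, such that $|a(x)|\le1$ for $a\in A$. Continuity means that $\{a:|a(x)|<\gamma\}$ is open for every $\gamma$ in the value group. A basis of the topology of $Y$ is formed by the \emph{rational subsets} $\{x:|\phi_l(x)|\le|\psi(x)|\text{ for all }l\}$, where $\psi,\phi_1,\dots,\phi_n\in A[1/p]$ and the $\phi_l$ generate the unit ideal. The space $Y$ carries a structure presheaf $\mathcal O_Y$ of $A[1/p]$-algebras whose sections $\phi$ have absolute values $|\phi(x)|$, and $\mathcal O_Y^+(U)=\{\phi\in\mathcal O_Y(U):|\phi(x)|\le1\text{ for all }x\in U\}$.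

A \emph{perfectoid field} is a field $C$ complete for a nondiscrete rank one valuation, of residue characteristic $p$, such that Frobenius is surjective on $\mathcal O_C/p$. For $C$ of characteristic $0$, a Banach $C$-algebra $B$ is \emph{perfectoid} if the set $B^\circ$ of power-bounded elements is open and bounded and Frobenius is surjective on $B^\circ/p$.

\begin{lemma}\label{lem:perf}
There is a perfectoid field $C$ such that $A[1/p]$ is a perfectoid $C$-algebra with $A[1/p]^\circ=A$.
\end{lemma}

\begin{proof}
Let $\overline{\mathbb Z}\subset R^+$ be the integral closure of $\mathbb Z$ in $\overline K$, let $\mathfrak n\ni p$ be the contraction of the maximal ideal of $R^+$, and let $V=\overline{\mathbb Z}_{\mathfrak n}$. Elements of $\overline{\mathbb Z}\setminus\mathfrak n$ are units of the local ring $R^+$, so $V\subset R^+$. The ring $V$ is a union of localizations of rings of integers of number fields at primes above $p$, hence a rank one valuation ring of an algebraic closure of $\mathbb Q$, with value group $\mathbb Q$. Let $\mathcal O_C$ be its $p$-adic completion and $C=\mathcal O_C[1/p]$.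 Elements of $V$ have $p$-th roots in $V$, so Frobenius is surjective on $\mathcal O_C/p=V/p$, and $C$ is a perfectoid field. Completing $V\to R^+$ makes $A$ an $\mathcal O_C$-algebra. The norm $\|x\|=\inf\{|c|:c\in C^\times,\ x\in cA\}$ satisfies $\{\|x\|<|p^n|\}\subset p^nA\subset\{\|x\|\le|p^n|\}$, so it defines the given topology and makes $A[1/p]$ a Banach $C$-algebra. By Proposition~\ref{prop:F}, $A[1/p]^\circ=A$, which is open and bounded. Frobenius is surjective on $A/p=R^+/p$ because elements of $R^+$ have $p$-th roots in $R^+$.
\end{proof}

By Scholze's theorem \cite[Theorem 6.3]{Scholze}, $\mathcal O_Y$ and $\mathcal O_Y^+$ are sheaves, $\mathcal O_Y^+(Y)=A$, and $H^1(Y,\mathcal O_Y^+)$ is almost zero, i.e.\ killed by the maximal ideal of $\mathcal O_C$. We only use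
\begin{equation}\label{eq:H1}
p\cdot H^1(Y,\mathcal O_Y^+)=0 .
\end{equation}

\subsection{The center map to a model}
Let $X$ be a model over $R_L$ and $x\in Y$. Let $k(x)$ be the fraction field of $A[1/p]/\{a:|a(x)|=0\}$ and $k(x)^+=\{|\cdot|\le1\}$ its valuation ring. We have $R_L\to A\to k(x)^+$. The image of $p$ is nonzero, as $p$ is a unit of $A[1/p]$, and lies in the maximal ideal, as $|p^n(x)|<1$ for large $n$ by continuity. Since $X\to\operatorname{Spec}R_L$ is an isomorphism over $R_L[1/p]$, there is exactly one $R_L$-morphism $\operatorname{Spec}k(x)\to X$, and by the valuative criterion of properness exactly one $R_L$-morphism $\operatorname{Spec}k(x)^+\to X$. Let $c(x)\in X^s$ be the image of the closed point. It comes with a local $R_L$-algebra homomorphism $\mathcal O_{c(x)}\to k(x)^+$.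

\begin{lemma}\label{lem:center}
For every open $W\subset X$ the set $c^{-1}(W)$ is open in $Y$.
\end{lemma}

\begin{proof}
Let $X$ be defined by $J=(j_0,\dots,j_u)$ with all $j_i\ne0$ and with some $p^E$ among the generators. Let $S_i=R_L[j_0/j_i,\dots,j_u/j_i]$ and let $C_i$ be its normalization, so that the $\operatorname{Spec}C_i$ cover $X$. Since $p^E/j_i\in S_i$, we have $S_i[1/p]=R_L[1/p,1/j_i]$, which is normal; hence $C_i\subset R_L[1/p,1/j_i]$.

Let $Y_i=\{x:|j_l(x)|\le|j_i(x)|\text{ for all }l\}$, a rational subset because $p^E$ is a unit of $A[1/p]$. On $Y_i$ we have $|j_i(x)|\ge|p^E(x)|>0$. We claim $c^{-1}(\operatorname{Spec}C_i)=Y_i$. If $x\in Y_i$, the map $R_L[1/p,1/j_i]\to k(x)$ is defined and carries $S_i$ into $k(x)^+$. It carries $C_i$, which is integral over $S_i$, into $k(x)^+$ as well, since valuation rings are integrally closed. By uniqueness the resulting morphism $\operatorname{Spec}k(x)^+\to\operatorname{Spec}C_i\subset X$ is the one defining $c(x)$. Conversely, if $c(x)\in\operatorname{Spec}C_i$, then the morphism factors through the open set $\operatorname{Spec}C_i$,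 and $j_l=(j_l/j_i)\,j_i$ gives $|j_l(x)|\le|j_i(x)|$.

The sets $D(\varphi)\subset\operatorname{Spec}C_i$, $\varphi\in C_i$, form a basis of the topology of $X$. Write $\varphi=r/(p^nj_i^{n'})$ with $r\in R_L$. For $x\in Y_i$, $c(x)\in D(\varphi)$ if and only if $\varphi$ maps to a unit of $k(x)^+$, if and only if $|p^nj_i^{n'}(x)|\le|r(x)|$. On $Y_i$ this inequality implies $|p^{n+n'E}(x)|\le|r(x)|$, so
\[
c^{-1}(D(\varphi))=Y_i\cap\{x:|p^nj_i^{n'}(x)|\le|r(x)|,\ |p^{n+n'E}(x)|\le|r(x)|\},
\]
an intersection of two rational subsets.
\end{proof}

\subsection{Global approximation}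

\begin{proposition}\label{prop:global}
For every $m\ge1$ there is $h_m\in p^{-1}A$ with $w(h-h_m)\ge m-1$ for every good $w\in\mathcal V$.
\end{proposition}

\begin{proof}
Take $L,X,W_t,\beta_t$ from Proposition~\ref{prop:local} and put $U_t=c^{-1}(W_t)$. These sets are open by Lemma~\ref{lem:center}, and they cover $Y$ because $c(Y)\subset X^s$. For $x\in U_t\cap U_{t'}$ we have $\beta_t-\beta_{t'}\in p^m\mathcal O_{c(x)}$; applying $\mathcal O_{c(x)}\to k(x)^+$ gives $|(\beta_t-\beta_{t'})(x)|\le|p^m(x)|$. Hence $\beta_t-\beta_{t'}\in p^m\mathcal O_Y^+(U_t\cap U_{t'})$, and the $\beta_t|_{U_t}$ define a global section $\bar\beta$ of the quotient sheaf $\mathcal O_Y^+/p^m$. Multiplication by $p^m$ is injective on $\mathcal O_Y^+\subset\mathcal O_Y$, so there is an exact sequence of $A$-modules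
\[
A=H^0(Y,\mathcal O_Y^+)\longrightarrow H^0(Y,\mathcal O_Y^+/p^m)\longrightarrow H^1(Y,\mathcal O_Y^+).
\]
By \eqref{eq:H1}, $p\bar\beta$ is the image of some $a'\in A$. Then $a'-p\beta_t\in p^m\mathcal O_Y^+(U_t)$, so $|(a'-p\beta_t)(x)|\le|p^m(x)|$ for $x\in U_t$. Put $h_m=a'/p$.

Let $w\in\mathcal V$ be good. The function $a\mapsto e^{-w(a)}$ is a valuation on $A[1/p]$, bounded by $e^{-n}$ on $p^nA$, hence continuous and at most $1$ on $A$. It defines a point $x\in Y$; choose $t$ with $x\in U_t$ and put $z=c(x)\in W_t\cap X^s$. We check $w\in\mathcal V(\mathcal O_z)$. Let $u=r/r'\in\mathcal O_z$ with $r,r'\in R_L$, $r'\ne0$, and let $\bar u\in k(x)^+$ be its image. From $r'u=r$ we get $e^{-w(r')}|\bar u|=e^{-w(r)}$, and $w(r')<\infty$; since $|\bar u|\le1$, this gives $w(u)=w(r)-w(r')\ge0$. Now Proposition~\ref{prop:local}(a) gives $w(h-\beta_t)\ge m$, while $w(a'-p\beta_t)\ge m$ gives $w(h_m-\beta_t)\ge m-1$.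
\end{proof}

\section{End of the proof}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
$A$ is a domain by Proposition~\ref{prop:domain}. Let $h=f/g$ be integral over $A$ as in Section~\ref{sec:sep}, and take $h_m$ from Proposition~\ref{prop:global}. For $m'\ge m$ and good $w$ we have $w(h_m-h_{m'})\ge m-1$, so $h_m-h_{m'}\in p^{m-1}A$ by Proposition~\ref{prop:F}. Since $A$ is $p$-adically complete, $(h_m)$ converges to some $h_\infty\in p^{-1}A$ with $h_m-h_\infty\in p^{m-1}A$. For good $w$ and every $m$,
\[
w(h-h_\infty)\ge\min\bigl(w(h-h_m),w(h_m-h_\infty)\bigr)\ge m-1,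
\]
so $w(f-gh_\infty)=w(g)+w(h-h_\infty)=\infty$. By Proposition~\ref{prop:F}, $f-gh_\infty\in\bigcap_rp^rA=0$. Thus $h=h_\infty\in A[1/p]$, and $h\in A$ because $A$ is integrally closed in $A[1/p]$.
\end{proof}

\begin{remark}[The hypotheses]
Excellence is used for the finiteness of normalizations, for the dimension formula (Lemmas~\ref{lem:A} and~\ref{lem:models}), and for the analytic irreducibility that Izumi's theorem requires. The Henselian hypothesis makes every $R_L$ local. This is what allows all basic valuations of $L$ to be compared with one divisorial valuation (Lemma~\ref{lem:basic}), and it provides the base field in Lemma~\ref{lem:perf}. Without it the theorem fails. Let $R=\mathbb Z_{(p)}$ and let $\theta,\theta'\in R^+$ be the roots of $T^2-T+p$, which is irreducible over $\mathbb Q$ as $1-4p<0$. Then $\theta^2\equiv\theta\bmod pR^+$. Neither $\theta/p$ nor $(1-\theta)/p=\theta'/p$ is integral over $R$, because their trace is $1/p$. So $\theta$ is an idempotent of $R^+/p$ different from $0$ and $1$. It lifts to such an idempotent of the $p$-adically complete ring $\widehat{R^+}$,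 which is therefore not a domain.
\end{remark}

\begin{thebibliography}{9}

\bibitem{HM}
Raymond Heitmann and Linquan Ma, \emph{On complete integral closedness of the $p$-adic completion of absolute integral closure}, arXiv:2506.19148 (2025).

\bibitem{HS}
H\"ubl and Swanson, J. Pure Appl. Algebra 161 (2001).

\bibitem{Rees}
D. Rees, \emph{Izumi's theorem}, MSRI Publ. 15 (1989).

\bibitem{Scholze}
Scholze, \emph{Perfectoid spaces}, Publ. IH\'ES 116.

\end{thebibliography}
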